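# Polynomials sharing a linear factor, and the average number of zeros of a difference over $\mathbb F_q$

## 1. The subspaces $\ell V_{m,r-1}$ and where their cosets meet

Let $q$ be a prime power and let $V_{m,r}$ be the $\mathbb F_q$-space of polynomials in $x_1,\dots,x_m$ of total degree at most $r$. We treat its elements as formal polynomials, so that for every $q$
$$|V_{m,r}|=q^{\phi(r)},\qquad \phi(a)=\binom{m+a}{m}.$$
Throughout, $m\ge 2$ and $r\ge2$ are fixed unless we say otherwise, and
$$V=V_{m,r},\qquad D=\phi(r-1),\qquad D'=\phi(r-2).$$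
A *linear polynomial* is one of degree exactly $1$. Two polynomials are associate if they differ by a nonzero scalar. For a linear polynomial $\ell$ put
$$W_\ell=\ell\,V_{m,r-1}\subseteq V,\qquad |W_\ell|=q^{D}.$$
Thus $W_\ell$ is the set of elements of $V$ divisible by $\ell$. Two polynomials $f,f'\in V$ lie in the same coset of $W_\ell$ exactly when $\ell\mid f-f'$, and then they agree on all $q^{m-1}$ points of the hyperplane $\ell=0$. The proof turns on these cosets, and above all on how cosets belonging to different $\ell$ meet.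

For example, let $m=r=2$. Then $V$ has dimension $6$, $W_{x_1}=\{x_1(a+bx_1+cx_2)\}$ has $q^3$ elements, and $W_{x_1}\cap W_{x_2}=\mathbb F_q\,x_1x_2$ has $q$ elements.

Let $\mathcal P$ be a set of representatives of the linear polynomials up to scalars. Then
$$|\mathcal P|=\frac{q^{m+1}-q}{q-1}\le 2q^m .$$

We will often homogenize. The degree-$r$ homogenization of $f\in V_{m,r}$ is the form $x_0^rf(x_1/x_0,\dots,x_m/x_0)$ in $m+1$ variables; for instance $1+x_1$ becomes $x_0^2+x_0x_1$ in degree $2$. This is a linear isomorphism from $V_{m,r}$ onto the forms of degree $r$. If $\ell$ and $h\in V_{m,r-1}$ are homogenized to $L$ (degree $1$) and $H$ (degree $r-1$), then $\ell h$ becomes $LH$ in degree $r$.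

**Lemma 1.** (a) If $\ell_1,\ell_2$ are non-associate linear polynomials, then $W_{\ell_1}\cap W_{\ell_2}=\ell_1\ell_2V_{m,r-2}$. Hence a coset of $W_{\ell_1}$ and a coset of $W_{\ell_2}$ have either no common element or exactly $q^{D'}$ common elements. (b) If $f_1\ne f_2$ in $V$, then there are at most $4rq^{m+1}$ ordered pairs $(\ell_1,\ell_2)\in\mathcal P^2$ with $\ell_1\neq\ell_2$ for which $f_1+W_{\ell_1}$ and $f_2+W_{\ell_2}$ meet.

**Proof.** (a) A polynomial divisible by two non-associate primes is divisible by their product. The intersection of two cosets of subgroups is empty or a coset of the intersection of the subgroups.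

(b) If $X=f_1+\ell_1h_1=f_2+\ell_2h_2$ with $h_i\in V_{m,r-1}$, then $f_1-f_2=\ell_2h_2-\ell_1h_1$. Homogenizing, the nonzero form $G$ of degree $r$ attached to $f_1-f_2$ satisfies
$$G=L_2H_2-L_1H_1 .$$
Suppose first that $L_1\nmid G$. The ring $\mathbb F_q[x_0,\dots,x_m]/(L_1)$ is again a polynomial ring, in $m$ variables. In it, $L_2\bmod L_1$ is a nonzero linear form (because $L_1,L_2$ are not associate) dividing the nonzero form $G\bmod L_1$ of degree $r$. So up to scalars there are at most $r$ possibilities for $L_2\bmod L_1$. Each of them, say the class of $p$, lifts to the $q$ forms $p+tL_1$, $t\in\mathbb F_q$, up to scalars. With at most $2q^m$ choices of $L_1$ this gives at most $2q^m\cdot rq$ pairs.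

If $L_1\mid G$, there are at most $r$ such $L_1$ up to scalars, and at most $2q^m$ choices of $L_2$. In total there are at most $2rq^{m+1}+2rq^m\le4rq^{m+1}$ pairs. $\square$

Since $\mathcal P^2$ has about $q^{2m}$ elements, for $m\ge2$ the lemma says that the pairs whose cosets meet are few. A case to check by hand is $m=r=2$ and $f_1-f_2=1$. If the lines $\ell_1=0$ and $\ell_2=0$ had a common point in $\mathbb F_q^2$, then at that point $X=f_1$ and $X=f_2$, so $f_1-f_2$ would vanish there, which is absurd. So $\ell_2=c\ell_1+d$ with $c,d\neq0$. Conversely $1=(\ell_2-c\ell_1)/d$ shows that for such pairs the cosets do meet. There are $q^2+q$ lines, each with $q-1$ other parallels, so exactly $q^3-q$ pairs, out of roughly $q^4$.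

## 2. The average number of zeros of a difference, and the threshold $\tau_q(m,r)$

Here is what these cosets are for. For $f\in V_{m,r}$ let $\mathrm N_q(f)$ be the number of zeros of $f$ in $\mathbb F_q^m$. Given a set $\mathcal L\subseteq V_{m,r}$, put
$$\Sigma(\mathcal L)=\sum_{f,f'\in\mathcal L}\mathrm N_q(f-f').$$
A "random" difference should vanish at a given point with probability $1/q$, so it should have $q^{m-1}$ zeros. The question is how large $\mathcal L$ must be for this to be true on average, no matter how $\mathcal L$ is chosen. We call $\Sigma(\mathcal L)/(q^{m-1}|\mathcal L|^2)$ the *ratio* of $\mathcal L$. Asymptotic notation refers to $q\to\infty$ with $m,r$ fixed.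

**Definition.** A function $\tau$ of $q$ has the threshold property if, along every sequence of prime powers $q\to\infty$ and for all $\mathcal L\subseteq V_{m,r}$ with $|\mathcal L|/\tau\to\infty$, the ratio tends to $1$. The smallest such threshold is written $\tau_q(m,r)$. It is meaningful up to constant factors.

The question is posed by Chong Shangguan, Yulin Yang and Tao Zhang in "Incidence theorems for multivariate polynomials over finite fields", arXiv:2509.17563 (2025). The following is known. For every $\mathcal L\subseteq V_{m,r}$,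
$$q^{m-1}|\mathcal L|^2\le\Sigma(\mathcal L)\le q^{m-1}|\mathcal L|^2+q^{\dim V_{m,r}-1}|\mathcal L|,$$
and
$$q^{\dim V_{m,r-1}}\le\tau_q(m,r)\le q^{\dim V_{m,r}-m}.$$

Let us look at the two easy families. If $r=1$, a nonzero difference is a nonzero constant or a linear polynomial, so it has $0$ or $q^{m-1}$ zeros. Thus $\Sigma(\mathcal L)\le q^m|\mathcal L|+q^{m-1}|\mathcal L|^2$ and the ratio is at most $1+q/|\mathcal L|$. On the other hand, for $\mathcal L=\{cx_1:c\in\mathbb F_q\}$ we get $\Sigma=q\cdot q^m+q(q-1)q^{m-1}$, so the ratio is $2-\frac1q$. Hence $\tau_q(m,1)=q$. If $m=1$, the inequality above says that the ratio is at most $1+q^r/|\mathcal L|$. The set $\mathcal L=x_1V_{1,r-1}$ has size $q^r$; all its members agree at $0$, and at each of the other $q-1$ points at least $|\mathcal L|^2/q$ pairs agree by Cauchy–Schwarz, so its ratio is at least $2-\frac1q$. Hence $\tau_q(1,r)=q^r$.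

For $m,r\ge2$ the two bounds separate. When $m=r=2$ they read $q^3\le\tau_q\le q^4$. The answer is that the lower bound is the truth: for all fixed $m\ge2$, $r\ge2$,
$$\boxed{\ \tau_q(m,r)\asymp q^{\dim V_{m,r-1}}=q^{\binom{m+r-1}{m}}\ }$$

It follows from Theorem 1. Below, $C$ denotes constants depending only on $m,r$, which may change from line to line. There is no assumption on the characteristic.

**Theorem 1.** Let $m,r\ge2$; put $\theta=\frac13$ if $r=2$, $m\ge3$, and $\theta=\frac12$ otherwise. For all $q$ and all $\mathcal L\subseteq V$ with $|\mathcal L|\ge q^D$,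
$$1\le\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}\le1+C\Big(q^{-1/2}+\big(q^D/|\mathcal L|\big)^\theta\Big).$$
Conversely, if $\mathcal L$ is a union of $K$ distinct cosets of $W_{x_1}$ (so $|\mathcal L|=Kq^D$), then $\Sigma(\mathcal L)\ge\big(1+\frac1K-\frac1q\big)q^{m-1}|\mathcal L|^2$.

**From Theorem 1 to the threshold.** If $|\mathcal L|/q^D\to\infty$, the ratio tends to $1$, so $q^D$ has the threshold property. Now let $\tau$ be any function with the threshold property. If $q^D=O(\tau)$ fails, then $\tau/q^D\to0$ along some sequence of $q$. Along it take $\mathcal L=W_{x_1}$. Then $|\mathcal L|/\tau\to\infty$, but the ratio is at least $2-\frac1q$, a contradiction. So $\tau_q(m,r)\asymp q^D$. Moreover, the asymptotic fails at size $Kq^D$ for every constant $K$.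

There is also a sharper statement: for most $(m,r)$, cosets of the $W_\ell$ are the only way the ratio can stay away from $1$ at size of order $q^D$.

**Theorem 2.** Let $m\ge2$, $r\ge3$, $(m,r)\neq(2,3)$. Let $\beta(\mathcal L)=\max|\mathcal L\cap B|$ over all cosets $B$ of all $W_\ell$.

(a) If $|\mathcal L|\ge q^{D-1}$, then
$$\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}\le1+\frac{\beta(\mathcal L)}{|\mathcal L|}+C\Big(q^{-1/2}+\big(q^{D-1}/|\mathcal L|\big)^{1/2}\Big).$$
In particular the main part is at most $1+q^D/|\mathcal L|$; and if $|\mathcal L|\ge cq^D$ and the ratio is $\ge1+\varepsilon$, then some coset of some $W_\ell$ contains at least $(\varepsilon-o(1))|\mathcal L|$ elements of $\mathcal L$.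

(b) For every fixed $\kappa>0$, with $\lfloor\kappa\rfloor$ and $\{\kappa\}$ the integer and fractional parts,
$$\lim_{q\to\infty}\ \max_{|\mathcal L|=\lfloor\kappa q^D\rfloor}\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}=1+\frac{\lfloor\kappa\rfloor+\{\kappa\}^2}{\kappa^2}.$$

(c) The structural statement in (a) fails for $r=2$ ($q$ odd): $\mathcal L=\{\ell^2:\ell\in V_{m,1}\}$ has $|\mathcal L|=\frac{q^{m+1}+1}2$ and ratio $\to2$, but every coset of every $W_\ell$ meets it in at most $2q$ elements.

## 3. Full cosets keep the ratio away from 1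

**Step 1: to prove all the lower bounds by counting point by point.** We have
$$\Sigma(\mathcal L)=\sum_{\alpha\in\mathbb F_q^m}\#\{(f,f')\in\mathcal L^2:\ f(\alpha)=f'(\alpha)\}.$$
For fixed $\alpha$, let $n_c$ be the number of $f\in\mathcal L$ with $f(\alpha)=c$. The summand is $\sum_cn_c^2\ge\frac1q\big(\sum_cn_c\big)^2=|\mathcal L|^2/q$ by Cauchy–Schwarz. Summing over $q^m$ points gives $\Sigma(\mathcal L)\ge q^{m-1}|\mathcal L|^2$.

At the $q^{m-1}$ points with $x_1(\alpha)=0$ we can do better, since polynomials in the same coset of $W_{x_1}$ agree there. The summand is at least $\sum_B|\mathcal L\cap B|^2$, where $B$ runs over the cosets of $W_{x_1}$. At the remaining $q^m-q^{m-1}$ points we keep the bound $|\mathcal L|^2/q$. Hence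
$$\Sigma(\mathcal L)\ \ge\ q^{m-1}\Big[\big(1-\tfrac1q\big)|\mathcal L|^2+\sum_B|\mathcal L\cap B|^2\Big].\tag{1}$$
If $\mathcal L$ is a union of $K$ full cosets, then $\sum_B|\mathcal L\cap B|^2=K(|\mathcal L|/K)^2=|\mathcal L|^2/K$. This proves the lower bound and the converse part of Theorem 1. What remains of Theorem 1 is the upper bound.

## 4. Counting zeros by absolutely irreducible factors

A polynomial over $\mathbb F_q$ is *absolutely irreducible* if it is irreducible over $\overline{\mathbb F}_q$. For example, with $q$ odd and $\nu$ a nonsquare, $x_1^2-\nu x_2^2$ is irreducible over $\mathbb F_q$ but not absolutely irreducible, and in $\mathbb F_q^2$ its only zero is the origin. We recall two facts, for polynomials over $\mathbb F_q$ of degree at most $r$ in $m\ge2$ variables.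

* An absolutely irreducible one has at most $q^{m-1}+Cq^{m-3/2}$ zeros in $\mathbb F_q^m$ (Lang–Weil, Amer. J. Math. 76 (1954); explicit for affine hypersurfaces in Cafure–Matera, Finite Fields Appl. 12 (2006)).
* Two of them without common factor have at most $r^2q^{m-2}$ common zeros in $\mathbb F_q^m$ (W. Schmidt, *Equations over Finite Fields*, Lemma IV.3D; also Cafure–Matera).

**Lemma 2.** For $0\ne g\in V$ let $k(g)$ be the number of absolutely irreducible polynomials over $\mathbb F_q$, up to scalars, that divide $g$. Then $\mathrm N_q(g)\le k(g)q^{m-1}+Cq^{m-3/2}$.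

**Proof.** A zero of $g$ is a zero of one of its at most $r$ distinct $\mathbb F_q$-irreducible factors. The absolutely irreducible ones contribute at most $k(g)(q^{m-1}+Cq^{m-3/2})$, and $k(g)\le r$. It remains to show that a factor $g_0$ that is irreducible over $\mathbb F_q$ but not absolutely irreducible has at most $Cq^{m-2}$ zeros.

Let $h$ be an irreducible factor of $g_0$ over $\overline{\mathbb F}_q$, scaled so that one of its coefficients is $1$, and let $\mathbb F_{q^s}$ be the field generated by its coefficients. If $s=1$, then $h\in\mathbb F_q[x_1,\dots,x_m]$ divides $g_0$, so $g_0$ is associate to $h$ and is absolutely irreducible, contrary to assumption. So $s\ge2$. The $s$ conjugates of $h$ under Frobenius are distinct, and all have a coefficient $1$ in the same place, so they are pairwise non-associate. Each divides $g_0$. Their product has coefficients in $\mathbb F_q$ and divides $g_0$, so $g_0$ is a scalar times this product. If $\alpha\in\mathbb F_q^m$ is a zero of one conjugate, applying Frobenius shows that it is a zero of all. Hence the zeros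 of $g_0$ in $\mathbb F_q^m$ are the zeros of $h$ in $\mathbb F_q^m$.

Let $\omega_1,\dots,\omega_s$ be a basis of $\mathbb F_{q^s}$ over $\mathbb F_q$ and write $h=\sum_i\omega_ih_i$ with $h_i\in\mathbb F_q[x_1,\dots,x_m]$. For $\alpha\in\mathbb F_q^m$, $h(\alpha)=0$ if and only if all $h_i(\alpha)=0$. The $h_i$ have no common nonconstant factor over $\mathbb F_q$: such a factor $p$ would divide $h$, so $p$ would be a scalar times $h$, and rescaling $p$ to have coefficient $1$ in the chosen place would give $h\in\mathbb F_q[x_1,\dots,x_m]$, contradicting $s\ge2$. Choose a nonzero $h_i$, say $h_1$. Every irreducible factor $p$ of $h_1$ over $\mathbb F_q$ fails to divide some $h_j$, so $p$ and $h_j$ have at most $r^2q^{m-2}$ common zeros. As $h_1$ has at most $r$ distinct irreducible factors, the $h_i$ have at most $r^3q^{m-2}$ common zeros. $\square$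

In $\Sigma(\mathcal L)$, the terms with $f=f'$ give $q^m|\mathcal L|$. In the others we use Lemma 2 and $k\le1+(k-1)^+$, where $t^+=\max(t,0)$:
$$\Sigma(\mathcal L)\le q^m|\mathcal L|+q^{m-1}\Big[(1+Cq^{-1/2})|\mathcal L|^2+\sum_{f\ne f'}\big(k(f-f')-1\big)^+\Big].\tag{2}$$
So the task is to show that on average a difference $f-f'$ has few *extra* absolutely irreducible factors.

For $r\ge3$ we organize these as follows. Let $\lambda(g)\le r$ be the number of linear polynomials over $\mathbb F_q$, up to scalars, dividing $g\ne0$. Let $Z$ be the set of nonzero $g\in V$ divisible by at least two non-associate absolutely irreducible $\mathbb F_q$-polynomials of degree $\ge2$. If $g\notin Z$, at most one of the factors counted by $k(g)$ is nonlinear, so $k(g)-1\le\lambda(g)$; if $g\in Z$, then $k(g)-1\le r$. Hence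
$$(k(g)-1)^+\le\lambda(g)+r\mathbf 1_Z(g).$$
Put
$$E=\sum_{f\neq f'}\lambda(f-f'),\qquad M=\#\{(f,f')\in\mathcal L^2:\ f-f'\in Z\}.$$

## 5. Linear factors: from one coset to two cosets through the same polynomial

For $X\in\mathcal L$ and $\ell\in\mathcal P$ let $d_\ell(X)=\#\{f\in\mathcal L\setminus\{X\}:\ \ell\mid f-X\}$. Then $E=\sum_{X}\sum_\ell d_\ell(X)$, and $d_\ell(X)\le|\mathcal L\cap(X+W_\ell)|\le\beta(\mathcal L)\le q^D$.

The first thing to try is to fix $X$ and sum over $\ell$: $\sum_\ell d_\ell(X)\le|\mathcal P|q^D\le2q^{m+D}$. This gives $E/|\mathcal L|^2\le 2q^{m+D}/|\mathcal L|$, which is useful only when $|\mathcal L|$ is much larger than $q^{m+D}$. We have lost a factor $q^m$, the number of directions $\ell$. The loss cannot be repaired for a single $X$: if $\mathcal L$ consists of $X$ and other elements of $X+\bigcup_\ell W_\ell$, then every $f\neq X$ in $\mathcal L$ is counted at $X$. One has to average over $X$. If many $X$ see $\mathcal L$ through many directions, then there are many triples $(X,f_1,f_2)$ with $X\in(f_1+W_{\ell_1})\cap(f_2+W_{\ell_2})$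 and $\ell_1\ne\ell_2$. Lemma 1 says that, once $f_1,f_2$ are fixed, this intersection is small and seldom nonempty.

**Lemma 3.** For $m,r\ge2$ and every nonempty $\mathcal L\subseteq V$,
$$\frac E{|\mathcal L|^2}\le\frac{\beta(\mathcal L)}{|\mathcal L|}+\Big(\frac{5r^2q^{m+1+D'}}{|\mathcal L|}\Big)^{1/2}.\tag{3}$$

**Proof.** **Step 1: to bound the number of polynomials seen through two directions.** Let
$$T=\sum_X\sum_{\ell_1\ne\ell_2}d_{\ell_1}(X)d_{\ell_2}(X)=\#\{(X,f_1,f_2,\ell_1,\ell_2):\ \ell_1\neq\ell_2,\ f_i\neq X,\ \ell_i\mid f_i-X\}.$$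
Tuples with $f_1=f_2$: there are at most $|\mathcal L|^2$ pairs $(X,f_1)$, and both $\ell_i$ are among the at most $r$ linear factors of $f_1-X$; so at most $r^2|\mathcal L|^2$ tuples. For $f_1\ne f_2$, Lemma 1(b) allows at most $4rq^{m+1}$ pairs $(\ell_1,\ell_2)$, and by Lemma 1(a) each leaves at most $q^{D'}$ elements $X$. Hence
$$T\le r^2|\mathcal L|^2+4rq^{m+1+D'}|\mathcal L|^2\le5r^2q^{m+1+D'}|\mathcal L|^2.\tag{4}$$

**Step 2: to turn the bound on $T$ into a bound on $E$.** By Cauchy–Schwarz, and since $\sum_X\sum_\ell d_\ell(X)^2\le\beta(\mathcal L)E$,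
$$E^2\le|\mathcal L|\sum_X\Big(\sum_\ell d_\ell(X)\Big)^2\le|\mathcal L|\big(\beta(\mathcal L)E+T\big).$$
If $x^2\le px+s$ with $x,p,s\ge0$, then $x\le\frac12\big(p+\sqrt{p^2+4s}\big)\le p+\sqrt s$. So $E\le|\mathcal L|\beta(\mathcal L)+\sqrt{|\mathcal L|T}$. Divide by $|\mathcal L|^2$ and insert (4). $\square$

**Step 3: to compare the exponent $m+1+D'$ with $D$.** We have $D-D'=\binom{m+r-1}m-\binom{m+r-2}m=\binom{m+r-2}{m-1}=\binom{m+r-2}{r-1}$, which is increasing in $r$. At $r=3$ it equals $\frac{m(m+1)}2\ge m+1$. So for all $r\ge3$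
$$m+1+D'\le D.\tag{5}$$
Next, $m+1+D'\le D-1$ means $D-D'\ge m+2$. For $m=2$ we have $D-D'=r$, so this holds exactly for $r\ge4$. For $m\ge3$ it holds at $r=3$, because $\frac{m(m+1)}2\ge m+2$ is $m^2-m-4\ge0$, and hence for all $r\ge3$. So for $r\ge3$
$$m+1+D'\le D-1\qquad\text{unless }(m,r)=(2,3).\tag{6}$$

## 6. Differences with two factors of degree at least two

**Lemma 4.** Let $r\ge3$ and $|\mathcal L|\ge q^{D-1}$. Then
$$M/|\mathcal L|^2\le C\big(q^{D-1}/|\mathcal L|\big)^{1/2}.\tag{7}$$

**Proof.** If $r=3$ then $Z=\emptyset$, because two factors of degree $\ge2$ have total degree $\ge4$. Let $r\ge4$.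

**Step 1: to settle all $(m,r)\notin\{(2,4),(2,5)\}$ by counting $Z$.** Let $g\in Z$, let $g_1$ be one of the two factors of degree $\ge2$, $a=\deg g_1$, and $g_2=g/g_1$. Then $g_2\in V_{m,r-a}$, and $2\le a\le r-2$ because the other factor also has degree $\ge2$. For each $a$, the number of pairs $(g_1,g_2)$ is at most $q^{\phi(a)+\phi(r-a)}$, and the pairs $(cg_1,c^{-1}g_2)$, $c\in\mathbb F_q^*$, are $q-1$ different pairs with the same product. The differences $\phi(a+1)-\phi(a)=\binom{m+a}{m-1}$ are nondecreasing in $a$, so $\phi$ is convex and $\phi(a)+\phi(r-a)\le\phi(2)+\phi(r-2)$. Hence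
$$|Z|\le\sum_{a=2}^{r-2}\frac{q^{\phi(a)+\phi(r-a)}}{q-1}\le2r\,q^{\phi(2)+\phi(r-2)-1}.$$
We need $\phi(2)+\phi(r-2)-1\le D-1$, that is, $\phi(2)\le D-D'$. As $\phi(2)=\frac{(m+1)(m+2)}2=\frac{m(m+3)}2+1$, the condition is
$$\frac{m(m+3)}2<\binom{m+r-2}{r-1}.$$
For $r=4$ the right side is $\frac{m(m+1)(m+2)}6$ and the condition becomes $(m+1)(m+2)>3(m+3)$, i.e. $m^2>7$, true for $m\ge3$. For $r=5$ the right side is $\frac{m(m+1)(m+2)(m+3)}{24}$ and the condition becomes $(m+1)(m+2)>12$, true for $m\ge3$. Since the right side increases with $r$, the condition holds for $m\ge3$ and all $r\ge4$. For $m=2$ it reads $5<r$. So in the present case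
$$M\le|Z||\mathcal L|\le2rq^{D-1}|\mathcal L|,\qquad \frac M{|\mathcal L|^2}\le 2r\,\frac{q^{D-1}}{|\mathcal L|}\le2r\Big(\frac{q^{D-1}}{|\mathcal L|}\Big)^{1/2},$$
the last step because $|\mathcal L|\ge q^{D-1}$.

**Step 2: to reduce the cases $m=2$, $r\in\{4,5\}$ to counting pairs of conics.** Here $D=10$ and $D=15$, respectively. Two factors of degree $\ge2$ with total degree $\le5$ include one of degree exactly $2$. So every $g\in Z$ is divisible by some element of $\mathcal Q$, the set of absolutely irreducible polynomials of degree exactly $2$ over $\mathbb F_q$, up to scalars; $|\mathcal Q|\le q^6/(q-1)\le2q^5$. Let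
$$e(X)=\#\{(f,Q):\ f\in\mathcal L\setminus\{X\},\ Q\in\mathcal Q,\ Q\mid f-X\}.$$
Then $M\le\sum_Xe(X)$, and $\sum_Xe(X)^2$ is the number of tuples $(X,f_1,f_2,Q_1,Q_2)$ with $Q_i\mid f_i-X\ne0$. A nonzero polynomial of degree $\le5$ has at most two factors in $\mathcal Q$, so tuples with $f_1=f_2$ number at most $4|\mathcal L|^2$. Now fix $f_1\neq f_2$, write $f_1-f_2=Q_2h_2-Q_1h_1$ with $h_i\in V_{2,r-2}$, and let $G\ne0$ be the degree-$r$ homogenization of $f_1-f_2$. We use the same letters $Q_i$ for the homogenized conics; they are still absolutely irreducible. So $G=Q_2H_2-Q_1H_1$.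

**Step 3: to count the tuples with $Q_1=Q_2$.** Then $Q_1\mid G$, which leaves at most $2$ choices, and $X\in f_1+Q_1V_{2,r-2}$ leaves at most $q^{\phi(r-2)}$ elements, with $\phi(2)=6$ and $\phi(3)=10$.

**Step 4: to count the tuples with $Q_1\neq Q_2$.** Now $X$ lies in $(f_1+Q_1V_{2,r-2})\cap(f_2+Q_2V_{2,r-2})$, which is empty or a coset of $Q_1Q_2V_{2,r-4}$; so there are at most $q^{\phi(r-4)}$ elements $X$ for each pair, with $\phi(0)=1$ and $\phi(1)=3$. It remains to count the pairs $(Q_1,Q_2)$. Those with $Q_1\mid G$ number at most $2\cdot2q^5$.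

Let $Q_1\nmid G$. Put $K=\overline{\mathbb F}_q$. The curve $Q_1=0$ over $K$ is an irreducible, hence smooth, conic, so it is parametrized by $\mathbb P^1$: there are binary quadratic forms $\pi=(\pi_0,\pi_1,\pi_2)$ over $K$ without common zero such that $(s:t)\mapsto\pi(s,t)$ is a bijection from $\mathbb P^1(K)$ to the conic. For a ternary form $F$ of degree $e$, $F\circ\pi$ is a binary form of degree $2e$, and it is $0$ if and only if $F$ vanishes on the conic, i.e. if and only if $Q_1\mid F$. Composing $G=Q_2H_2-Q_1H_1$ with $\pi$ gives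
$$0\neq G\circ\pi=(Q_2\circ\pi)(H_2\circ\pi).$$
So $Q_2\circ\pi$ is a divisor of degree $4$ of a nonzero binary form of degree $2r\le10$. That form is a product of $2r$ linear forms over $K$, so up to scalars there are at most $\binom{10}4$ possibilities for $Q_2\circ\pi$. If $Q_2'\circ\pi=c\,Q_2\circ\pi$ with $c\in K^*$, then $Q_1\mid Q_2'-cQ_2$, so $Q_2'$ is in the $K$-span of $Q_1,Q_2$. As all three have coefficients in $\mathbb F_q$, it is in their $\mathbb F_q$-span, which contains at most $q+1$ forms up to scalars. So for each of the at most $2q^5$ conics $Q_1$ there are at most $\binom{10}4(q+1)$ conics $Q_2$, and in total at most $Cq^6$ pairs $(Q_1,Q_2)$ occur.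

**Step 5: to conclude.** Altogether
$$\sum_Xe(X)^2\le C\big(q^{6+\phi(r-4)}+q^{\phi(r-2)}\big)|\mathcal L|^2\le Cq^{D-1}|\mathcal L|^2,$$
since for $r=4$ the powers are $q^7,q^6$ against $q^9$, and for $r=5$ they are $q^9,q^{10}$ against $q^{14}$. By Cauchy–Schwarz $M\le\sum_Xe(X)\le\big(|\mathcal L|\cdot Cq^{D-1}|\mathcal L|^2\big)^{1/2}$, which is (7). $\square$

## 7. The estimate for $r\ge3$

For $r\ge3$ we have $D\ge\phi(2)\ge6$. If $|\mathcal L|\ge q^{D-1}$, then $q/|\mathcal L|\le q^{2-D}\le q^{-1/2}$. Dividing (2) by $q^{m-1}|\mathcal L|^2$,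
$$\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}\le1+\frac q{|\mathcal L|}+Cq^{-1/2}+\frac E{|\mathcal L|^2}+r\,\frac M{|\mathcal L|^2}.\tag{8}$$

**Proof of Theorem 2(a).** Let $(m,r)\neq(2,3)$. By (6), the last term of (3) is at most $C(q^{D-1}/|\mathcal L|)^{1/2}$. Insert this and (7) into (8). The two further statements follow at once: $\beta(\mathcal L)\le q^D$, and if $|\mathcal L|\ge cq^D$ then the error terms are $o(1)$, so ratio $\ge1+\varepsilon$ forces $\beta(\mathcal L)\ge(\varepsilon-o(1))|\mathcal L|$. $\square$

**Proof of Theorem 1 for $r\ge3$, including $(m,r)=(2,3)$.** Let $|\mathcal L|\ge q^D$. In (3) use $\beta(\mathcal L)\le q^D$, so $\beta(\mathcal L)/|\mathcal L|\le q^D/|\mathcal L|\le(q^D/|\mathcal L|)^{1/2}$, and (5). Insert this and (7) into (8). $\square$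

## 8. Degree two: the lost factor $q$ and the squares of linear polynomials

Let $r=2$. Then $D=m+1$ and $D'=\phi(0)=1$, so $m+1+D'=m+2=D+1$. The bound (3) is still true, but its error term is $(20q^{D+1}/|\mathcal L|)^{1/2}$. The argument with two cosets through $X$ now misses the target by exactly one factor $q$. Moreover, no argument can give the conclusion of Theorem 2(a) here, because for quadratics there is an obstruction at size of order $q^D$ that has nothing to do with large pieces of cosets.

**Proof of Theorem 2(c).** Let $q$ be odd and $\mathcal L=\{\ell^2:\ell\in V_{m,1}\}$. As $\ell^2=\ell'^2$ if and only if $\ell=\pm\ell'$, we have $|\mathcal L|=(q^{m+1}+1)/2$.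

**Step 1: to count the exceptional pairs.** For $f=\ell^2$, $f'=\ell'^2$ put $u=\ell-\ell'$, $w=\ell+\ell'$, so that $f-f'=uw$. Changing the signs of $\ell,\ell'$ replaces $(u,w)$ by $\pm(u,w)$ or $\pm(w,u)$. Call $(f,f')$ exceptional if $u$ or $w$ is constant, or if $u$ and $w$ are proportional. As $(\ell,\ell')\mapsto(u,w)$ is a bijection of $V_{m,1}^2$, the exceptional $(\ell,\ell')$ number at most $2q\cdot q^{m+1}+q\cdot q^{m+1}=3q^{m+2}$. So there are at most $3q^{m+2}\le12q^{-m}|\mathcal L|^2$ exceptional pairs $(f,f')$.

**Step 2: to compute the ratio.** The exceptional pairs contribute at most $12q^{-m}|\mathcal L|^2\cdot q^m=12|\mathcal L|^2$ to $\Sigma(\mathcal L)$. For the others $f-f'$ is a product of two non-proportional linear polynomials, so $2q^{m-1}-q^{m-2}\le\mathrm N_q(f-f')\le2q^{m-1}$. Hence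
$$(1-12q^{-m})\big(2-\tfrac1q\big)\le\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}\le2+12q^{1-m},$$
and the ratio tends to $2$ because $m\ge2$.

**Step 3: to bound the intersections with cosets.** If $\ell_0^2$ and $\ell^2$ lie in the same coset of $W_e$, then $e\mid(\ell-\ell_0)(\ell+\ell_0)$, so $e$ divides one factor. A polynomial of degree $\le1$ divisible by $e$ is a scalar multiple of $e$, so $\ell\in\pm\ell_0+\mathbb F_qe$. Hence a coset contains at most $2q$ elements of $\mathcal L$, while $|\mathcal L|\sim\frac12q^{D}$. $\square$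

So quadratics need other arguments: higher moments in place of the second moment of Section 5. The case $m=2$ and the case $m\ge3$ are treated differently.

## 9. Quadratic polynomials in two variables: a fourth moment

Let $m=r=2$. Then $D=3$ and $|V|=q^6$. We prove, for every nonempty $\mathcal L\subseteq V$,
$$\frac{\Sigma(\mathcal L)}{q|\mathcal L|^2}\le1+\sqrt2\,\big(q^3/|\mathcal L|\big)^{1/2}.\tag{9}$$
This contains Theorem 1 for $(m,r)=(2,2)$.

**Step 1: to write the excess as a sum of squares.** Let $\psi$ be a nontrivial additive character of $\mathbb F_q$; recall that $\sum_{c\in\mathbb F_q}\psi(ca)$ is $q$ if $a=0$ and $0$ otherwise. For $s=(c,\alpha)\in\mathcal S:=\mathbb F_q^*\times\mathbb F_q^2$ let $S(s)=\sum_{f\in\mathcal L}\psi(cf(\alpha))$. Then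
$$\Sigma(\mathcal L)=\sum_{f,f'}\sum_\alpha\frac1q\sum_{c\in\mathbb F_q}\psi\big(c(f-f')(\alpha)\big)=q|\mathcal L|^2+q^{-1}A,\qquad A=\sum_{s\in\mathcal S}|S(s)|^2,$$
where $q|\mathcal L|^2$ comes from $c=0$.

**Step 2: to pass from $\mathcal L$ to all of $V$.** View $s=(c,\alpha)$ as the linear functional $s(f)=cf(\alpha)$ on $V$, i.e. $s=c\,\mathrm{ev}_\alpha\in V^*$. Put $a_s=\overline{S(s)}$ and $F(f)=\sum_{s\in\mathcal S}a_s\psi(s(f))$. Then $A=\sum_sa_sS(s)=\sum_{f\in\mathcal L}F(f)$, and by Hölder
$$A\le|\mathcal L|^{3/4}\Big(\sum_{f\in V}|F(f)|^4\Big)^{1/4}.\tag{10}$$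
Write $F(f)^2=\sum_{\mu\in V^*}b_\mu\psi(\mu(f))$ with $b_\mu=\sum_{s_1+s_2=\mu}a_{s_1}a_{s_2}$, the sum being over ordered pairs in $\mathcal S^2$. The functions $\psi\circ\mu$ are distinct characters of $V$, hence orthogonal, so
$$\sum_{f\in V}|F(f)|^4=q^6\sum_{\mu\in V^*}|b_\mu|^2.\tag{11}$$
We must therefore count the ways of writing a functional as a sum of two elements of $\mathcal S$.

**Lemma 5.** On polynomials of degree $\le2$ in two variables: (a) any two, and any three, distinct evaluations $\mathrm{ev}_\alpha$ are linearly independent; (b) if four distinct evaluations satisfy a linear relation with all coefficients nonzero, the four points are collinear.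

**Proof.** (a) Given distinct $p_1,p_2,p_3$, take an affine form vanishing at $p_1$ but not at $p_3$, times one vanishing at $p_2$ but not at $p_3$. The product vanishes at $p_1,p_2$ and not at $p_3$, so in any relation the coefficient of $\mathrm{ev}_{p_3}$ is $0$. By symmetry all coefficients are $0$. The case of two points is contained in this, since $\mathbb F_q^2$ has at least three points.

(b) Suppose the four points are not collinear. If three of them lie on a line and the fourth, $p$, does not, multiply the equation of the line by an affine form that is nonzero at $p$. If no three are collinear, let $p$ be one of the points and multiply the equation of the line through two of the others by that of a line through the third avoiding $p$. Either product has degree $\le2$, vanishes at the other three points and not at $p$. So the coefficient of $\mathrm{ev}_p$ is $0$, a contradiction. $\square$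

In particular different $(c,\alpha)\in\mathcal S$ give different functionals.

**Lemma 6.** A nonzero $\mu\in V^*$ has at most $q$ representations $\mu=s_1+s_2$ with $(s_1,s_2)\in\mathcal S^2$.

**Proof.** Suppose first that some representation uses one point twice. Then $\mu=c\,\mathrm{ev}_\alpha$ with $c\ne0$. Let $\mu=c_1\mathrm{ev}_\beta+c_2\mathrm{ev}_\gamma$ be any representation. If $\beta\neq\gamma$, at least one of these points differs from $\alpha$, and in the relation $c\,\mathrm{ev}_\alpha=c_1\mathrm{ev}_\beta+c_2\mathrm{ev}_\gamma$ between at most three distinct evaluations it has a nonzero coefficient, against Lemma 5(a). So $\beta=\gamma$, and then $\beta=\alpha$. The representation is determined by $c_1$, so there are at most $q$.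

Otherwise every representation uses two different points. We note:

$(*)$ Two representations that share a point have the same two points with the same coefficients.

Indeed, together they involve at most three points; by Lemma 5(a) the coefficient of each evaluation in their difference is $0$, and since all coefficients in the representations are nonzero, neither can involve a point that the other does not. Fix one representation, with points $\gamma\neq\delta$. By $(*)$, the ordered representations that share a point with it are at most two: itself and its reversal. Any other representation has points $\alpha,\beta\notin\{\gamma,\delta\}$, and subtracting it from the fixed one gives a relation between four distinct evaluations with all coefficients nonzero. By Lemma 5(b), $\alpha$ is on the line $\gamma\delta$, so there are at most $q-2$ choices for $\alpha$; and by $(*)$ the first point $\alpha$ determines the ordered representation. The total is at most $2+(q-2)=q$. $\square$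

**Step 3: to bound $A$.** For $\mu=0$ we have $s_2=-s_1$, so $|b_0|=\big|\sum_sa_sa_{-s}\big|\le\sum_s|a_s|^2=A$. For $\mu\neq0$, Lemma 6 and Cauchy–Schwarz give $|b_\mu|^2\le q\sum_{s_1+s_2=\mu}|a_{s_1}|^2|a_{s_2}|^2$, and summing over $\mu\ne0$ gives at most $q\big(\sum_s|a_s|^2\big)^2=qA^2$. By (11), $\sum_{f\in V}|F(f)|^4\le q^6(q+1)A^2$. Then (10) reads $A\le|\mathcal L|^{3/4}q^{3/2}(q+1)^{1/4}A^{1/2}$, so $A\le|\mathcal L|^{3/2}q^3(q+1)^{1/2}$. By Step 1,
$$\frac{\Sigma(\mathcal L)}{q|\mathcal L|^2}=1+\frac A{q^2|\mathcal L|^2}\le1+\frac{q(q+1)^{1/2}}{|\mathcal L|^{1/2}}\le1+\sqrt2\Big(\frac{q^3}{|\mathcal L|}\Big)^{1/2}.\qquad\square$$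

**Remark.** Nothing in Lemmas 5 and 6 breaks for quadratic polynomials in $m\ge3$ variables, but the resulting exponent does. The same computation gives $A\le|\mathcal L|^{3/2}q^{\phi(2)/2}(q+1)^{1/2}$ and ratio $1+A/(q^m|\mathcal L|^2)$, so the error is of order $(q^{\phi(2)+1-2m}/|\mathcal L|)^{1/2}$. Here $\phi(2)+1-2m=D+\frac{(m-1)(m-2)}2$. This equals $D$ for $m=2$ but exceeds it for $m\ge3$. So we need a different count.

## 10. Quadratic forms in four or more variables: triples of reducible differences

Let $r=2$, $m\ge3$, and put $n=m+1=D\ge4$. By degree-$2$ homogenization we regard $V$ as the space of quadratic forms in $n$ variables over $\mathbb F_q$. A form is *reducible* if it is a nonzero product of two linear forms over $\mathbb F_q$; a nonzero quadratic form that is not reducible is *irreducible over $\mathbb F_q$*. Let $P$ be the set of products $ab$ of linearly independent linear forms; $P=-P$. For $f=ab\in P$ let $U(f)=\langle a,b\rangle$, a plane in the space of linear forms, well defined by unique factorization. For a space $U$ of linear forms,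 $\mathrm{Sym}^2U$ denotes the span of the products of two elements of $U$; so $f\in\mathrm{Sym}^2U(f)$, and $\dim\mathrm{Sym}^2U=3$ if $\dim U=2$. For example, $x_0x_1\in P$ with $U=\langle x_0,x_1\rangle$, while $x_0^2$ is reducible but not in $P$.

If $f\neq f'$ and $k(f-f')\ge2$, then the polynomial $f-f'$ of degree $\le2$ is a scalar times a product of two non-associate linear polynomials. So $k(f-f')=2$ and the form $f-f'$ lies in $P$. By (2) it suffices to bound
$$E_2=\#\{(f,f')\in\mathcal L^2:\ f-f'\in P\}.$$

We shall use repeatedly the following consequence of unique factorization in the polynomial ring $\mathbb F_q[x_0,\dots,x_m]/(L)$, where $L$ is a nonzero linear form: *if $ef\equiv pp'\not\equiv0\pmod L$ for linear forms $e,f,p,p'$, then, after possibly interchanging $e$ and $f$ and replacing them by $ce,c^{-1}f$, we have $e=p+sL$ and $f=p'+tL$ with $s,t\in\mathbb F_q$.* We call this **lifting**. We also use: *if a nonzero product of linear forms is a polynomial in independent linear forms $v_1,\dots,v_j$ only, then each factor lies in $\langle v_1,\dots,v_j\rangle$.*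 To see this, complete the $v_i$ to a basis and compare degrees in the other variables.

**Lemma 7.** If $a,b,c,d$ are linearly independent linear forms, then $ab-cd$ is irreducible over $\mathbb F_q$.

**Proof.** It is nonzero. Suppose $ab-cd=c'd'$. Then $c'd'\equiv-cd\not\equiv0\pmod a$, and by lifting we may take $c'=c+\lambda a$, $d'=-d+\mu a$. Expanding, $ab=cd+c'd'=a(\mu c-\lambda d+\lambda\mu a)$, so $b=\mu c-\lambda d+\lambda\mu a$, a contradiction. $\square$

**Lemma 8.** For $F=ax^2+by^2+cz^2+fyz+gxz+hxy$ put $\Delta(F)=4abc+fgh-af^2-bg^2-ch^2$. If $F$ is a product of two linear forms in $x,y,z$, or $F=0$, then $\Delta(F)=0$, in any characteristic.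

**Proof.** Let $p=(p_1,p_2,p_3)$ and $p'=(p_1',p_2',p_3')$ be vectors of indeterminates over $\mathbb Z$, and let $F=(p_1x+p_2y+p_3z)(p_1'x+p_2'y+p_3'z)$. Its Hessian matrix is
$$\begin{pmatrix}2a&h&g\\h&2b&f\\g&f&2c\end{pmatrix}=p\,p'^{T}+p'\,p^{T},$$
which has rank $\le2$, so its determinant is $0$. Expanding, the determinant is
$$2a(4bc-f^2)-h(2ch-fg)+g(fh-2bg)=2\Delta(F).$$
As $\mathbb Z[p_i,p_i']$ is a domain of characteristic $0$, $\Delta(F)=0$ identically. Specialize the indeterminates to elements of $\mathbb F_q$. The case $F=0$ is clear. $\square$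

For instance $\Delta(xy)=0$, while $\Delta(xy+z^2)=-1$ in every characteristic, so $xy+z^2$ is never a product of linear forms.

The second moment of $d(X)=\#\{f\in\mathcal L:f-X\in P\}$ was not enough (Section 8). We take the third moment, that is, we count $X$ together with three forms $f_1,f_2,f_3$ such that all $f_i-X\in P$. There are two regimes. If some $f_i-f_j$ is irreducible, this pair by itself leaves few $X$; that is Lemma 9. If all $f_i-f_j$ are reducible or zero, the forms $f_i-X$ are in a very special position; that is Lemma 10.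

**Lemma 9.** If $g$ is irreducible over $\mathbb F_q$, then $\#\{Y\in P:\ g-Y\in-P\}\le4q^4$. Consequently, if $f_1-f_2$ is irreducible, at most $4q^4$ forms $X$ satisfy $f_1-X\in P$ and $f_2-X\in P$.

**Proof.** The second statement follows from the first with $g=f_1-f_2$ and $Y=f_1-X$, since $g-Y=-(f_2-X)$. For the first, each $Y$ in the set gives a representation $g=\ell_1h_1-\ell_2h_2$ with $Y=\ell_1h_1\in P$ and $\ell_2h_2\in P$. We may assume that there is one.

**Step 1: to confine all the linear forms to a space of dimension at most $4$.** Fix a space $A$ of linear forms of minimal dimension with $g\in\mathrm{Sym}^2A$, and let $R\subseteq\mathbb F_q^n$ be its common zero space. Take any representation. If $\ell_1,\ell_2$ were proportional, $\ell_1$ would divide $g$; so they are independent, and $\Lambda=\{\ell_1=\ell_2=0\}$ has codimension $2$. Suppose $R\not\subseteq\Lambda$. Then $\Lambda+R$ has codimension at most $1$. Over $\overline{\mathbb F}_q$, for $\lambda\in\Lambda\otimes\overline{\mathbb F}_q$ and $\rho\in R\otimes\overline{\mathbb F}_q$ we have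 $g(\lambda+\rho)=g(\lambda)=0$, the first equality because $g$ is a polynomial in elements of $A$, which vanish at $\rho$. So $g$ vanishes on $(\Lambda+R)\otimes\overline{\mathbb F}_q$, and hence $g$ is $0$ or divisible by a linear form over $\mathbb F_q$, a contradiction. So $R\subseteq\Lambda$, i.e. $\ell_1$ and $\ell_2$ vanish on $R$, i.e. $\ell_1,\ell_2\in A$. Interchanging the roles of $\ell_i$ and $h_i$, also $h_1,h_2\in A$. As $g\in\mathrm{Sym}^2\langle\ell_1,h_1,\ell_2,h_2\rangle$, minimality gives $A=\langle\ell_1,h_1,\ell_2,h_2\rangle$, so $\dim A\le4$.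

**Step 2: to show that $\ell_1$, up to scalars, leaves at most $q^2$ forms $Y$.** We have $g\equiv-\ell_2h_2\pmod{\ell_1}$, and $g\not\equiv0$ because $\ell_1\nmid g$. Fix linear forms $p,p'$ with $g\equiv-pp'\pmod{\ell_1}$. By lifting, $\ell_2h_2=(p+s\ell_1)(p'+t\ell_1)$ with $s,t\in\mathbb F_q$. So there are at most $q^2$ values of $\ell_2h_2$, hence of $Y=g+\ell_2h_2$.

**Step 3: to bound the number of $\ell_1$ up to scalars.** If $\dim A\le3$, there are at most $q^2+q+1\le2q^2$ of them, as $\ell_1\in A$. Let $\dim A=4$. The four linear forms of one representation are a basis $x_1,x_2,x_3,x_4$ of $A$ with $g=x_1x_2-x_3x_4$. Consider any representation, with $\ell_1=\sum_ic_ix_i$. Modulo $\ell_1$, $g\equiv-\ell_2h_2$ is a product of two linear forms. If $c_4\ne0$, we eliminate $x_4$: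
$$g\equiv x_1x_2+\frac{x_3(c_1x_1+c_2x_2+c_3x_3)}{c_4}\pmod{\ell_1}.$$
In the notation of Lemma 8 with $(x,y,z)=(x_1,x_2,x_3)$ the coefficients of $x^2$ and $y^2$ are $0$, that of $z^2$ is $c_3/c_4$, and those of $yz,xz,xy$ are $c_2/c_4,\ c_1/c_4,\ 1$. So $\Delta=\frac{c_1c_2}{c_4^2}-\frac{c_3}{c_4}=\frac{c_1c_2-c_3c_4}{c_4^2}$, and by Lemma 8
$$c_1c_2=c_3c_4.$$
If $c_3\ne0$ we get the same, since $g$ is symmetric in $x_3,x_4$. If $c_1\neq0$ or $c_2\ne0$ we get the same by applying this to $-g=x_3x_4-x_1x_2$. So $(c_1:c_2:c_3:c_4)$ is a point of the quadric $c_1c_2=c_3c_4$. The nonzero solutions correspond to the $2\times2$ matrices of rank $1$, of which there are $(q^2-1)^2/(q-1)$, so the quadric has $(q+1)^2\le4q^2$ points.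

In all cases there are at most $4q^2$ forms $\ell_1$ up to scalars, and at most $4q^4$ forms $Y$. $\square$

**Lemma 10.** Let $f_1,f_2\in P$ with $f_1-f_2$ reducible or zero and $U(f_1)\ne U(f_2)$. Then at most $7q^n$ forms $f_3\in P$ have both $f_1-f_3$ and $f_2-f_3$ reducible or zero.

**Proof.** Let $U_i=U(f_i)$. By Lemma 7 any two of the planes $U_1,U_2,U_3$ intersect nontrivially: otherwise the corresponding difference would be irreducible. So $U_1\cap U_2=\langle v\rangle$ is one-dimensional, and $T=U_1+U_2$ has dimension $3$. Write $f_1=ab$.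

**Step 1: to count the $f_3$ with $U_3\subseteq T$.** Write $f_3=ef$ with $e,f\in T$. If $e$ is proportional to $a$ or to $b$, then $f_3\in aT\cup bT$, which has at most $2q^3$ elements. Otherwise $f_1-f_3\equiv ab\not\equiv0\pmod e$. So $f_1-f_3$ is nonzero, hence reducible, say $f_1-f_3=e'f'$ with $e'f'\equiv ab\pmod e$. By lifting, $e'f'=(a+se)(b+te)$ with $s,t\in\mathbb F_q$. So $f_3=ab-(a+se)(b+te)$ is determined by $e$ up to scalars (fix a representative), $s$ and $t$: at most $(q^2+q+1)q^2\le2q^4$ forms. Together there are at most $2q^3+2q^4\le3q^4$.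

**Step 2: to locate $U_3$ when $U_3\not\subseteq T$.** Then $U_3\cap T$ has dimension at most $1$. It contains the nonzero spaces $U_3\cap U_1$ and $U_3\cap U_2$, so all three are equal, and they lie in $U_1\cap U_2=\langle v\rangle$. Hence $v\in U_3$. The planes containing $v$ number $\frac{q^{n-1}-1}{q-1}\le2q^{n-2}$.

**Step 3: to count the $f_3$ with a given such $U_3$.** Write $U_1=\langle v,u\rangle$ and $U_3=\langle v,w\rangle$. Since $w\notin T$, the forms $v,u,w$ are independent. Write
$$f_1=\alpha_1v^2+\beta_1vu+\gamma_1u^2,\qquad f_3=\alpha v^2+\beta vw+\gamma w^2 .$$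
The form $f_1-f_3$ is zero or a product of two linear forms, which then lie in $\langle v,u,w\rangle$. So Lemma 8 applies in the variables $(x,y,z)=(v,u,w)$. The coefficients of $x^2,y^2,z^2$ are $\alpha_1-\alpha,\ \gamma_1,\ -\gamma$, and those of $yz,xz,xy$ are $0,-\beta,\beta_1$. Therefore
$$0=\Delta(f_1-f_3)=-4(\alpha_1-\alpha)\gamma_1\gamma-\gamma_1\beta^2+\beta_1^2\gamma.$$
The right side is a nonzero polynomial in $(\alpha,\beta,\gamma)$: if $\gamma_1\neq0$, the coefficient of $\beta^2$ is nonzero; if $\gamma_1=0$, the polynomial is $\beta_1^2\gamma$, and $f_1=v(\alpha_1v+\beta_1u)\in P$ forces $\beta_1\ne0$. Its degree is at most $2$, so it has at most $2q^2$ zeros in $\mathbb F_q^3$ (a nonzero polynomial of degree $d$ in $j$ variables has at most $dq^{j-1}$ zeros in $\mathbb F_q^j$). With Step 2 this gives at most $2q^{n-2}\cdot2q^2=4q^n$ forms $f_3$.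

Since $n\ge4$, the total is at most $3q^4+4q^n\le7q^n$. $\square$

**Proof of Theorem 1 for $r=2$, $m\ge3$.** Let $|\mathcal L|\ge q^D=q^n$. As $P=-P$, $E_2=\sum_{X\in\mathcal L}d(X)$ with $d(X)$ as above, and by Hölder
$$\frac{E_2^3}{|\mathcal L|^2}\le\sum_{X\in\mathcal L}d(X)^3=\#\{(X,f_1,f_2,f_3)\in\mathcal L^4:\ \text{all }f_i-X\in P\}.$$

**Step 1: to count the quadruples in which some $f_i-f_j$ is irreducible.** There are $3$ choices for the pair of indices, at most $|\mathcal L|^2$ choices for $f_i,f_j$, at most $4q^4$ choices for $X$ by Lemma 9, and at most $|\mathcal L|$ for the remaining form: at most $12q^4|\mathcal L|^3$ quadruples.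

**Step 2: to count the quadruples in which all $f_i-f_j$ are reducible or zero.** If $U(f_1-X)=U(f_2-X)$, then, given $X$ and $f_1$, the form $f_2-X$ lies in the $3$-dimensional space $\mathrm{Sym}^2U(f_1-X)$; so there are at most $q^3$ choices of $f_2$, and at most $q^3|\mathcal L|^3$ quadruples. If $U(f_1-X)\ne U(f_2-X)$, apply Lemma 10 to $f_1-X,\ f_2-X,\ f_3-X$, whose differences are the $f_i-f_j$: given $X,f_1,f_2$ there are at most $7q^n$ choices of $f_3$, so at most $7q^n|\mathcal L|^3$ quadruples.

**Step 3: to conclude.** As $n\ge4$, the sum is at most $(12q^4+q^3+7q^n)|\mathcal L|^3\le20q^n|\mathcal L|^3$, so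
$$\frac{E_2}{|\mathcal L|^2}\le\Big(\frac{20q^{m+1}}{|\mathcal L|}\Big)^{1/3}=\Big(\frac{20q^D}{|\mathcal L|}\Big)^{1/3}.$$
Dividing (2) by $q^{m-1}|\mathcal L|^2$ and using $q/|\mathcal L|\le q^{1-D}\le q^{-1/2}$, we get the bound of Theorem 1 with $\theta=\frac13$. $\square$

With Sections 3, 7 and 9 this completes the proof of Theorem 1, and so $\tau_q(m,r)\asymp q^{\binom{m+r-1}m}$ for all $m,r\ge2$.

One can see why $m=2$ had to be treated separately: there $n=3$, while Lemma 9 and Step 1 of the proof of Lemma 10 still cost $q^4$. The third moment would then give only an error of order $(q^4/|\mathcal L|)^{1/3}$, and $q^4$ is just the upper bound $q^{\dim V-m}$ that we started from.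

## 11. The exact limit of the ratio at size $\kappa q^D$

It remains to prove Theorem 2(b). So $m\ge2$, $r\ge3$, $(m,r)\neq(2,3)$, $\kappa>0$ is fixed and $|\mathcal L|=\lfloor\kappa q^D\rfloor$. Put $H(s)=\lfloor s\rfloor+\{s\}^2$ for $s\ge0$. On each $[j,j+1]$ it is $j+(s-j)^2$, so $H$ is continuous and nondecreasing.

**Step 1: to show that the limit is at least the stated value.** Take $\lfloor\kappa\rfloor$ full cosets of $W_{x_1}$ and add elements of one further coset to reach the size $\lfloor\kappa q^D\rfloor$; for large $q$ there are enough cosets. Then $\sum_B|\mathcal L\cap B|^2=(H(\kappa)+o(1))q^{2D}$, and (1) shows that the ratio is at least $1-\frac1q+\frac{H(\kappa)}{\kappa^2}-o(1)$.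

For the upper bound fix $\delta\in(0,1)$. All $o(1)$ below are uniform in $\mathcal L$. Call a coset $B$ of some $W_\ell$, $\ell\in\mathcal P$, *large* if $|\mathcal L\cap B|\ge\delta|\mathcal L|$. In $E=\sum_X\sum_\ell d_\ell(X)$ let $E_{\rm large}$ be the sum over the $(X,\ell)$ for which $X+W_\ell$ is large, and $E_{\rm small}$ the rest.

**Step 2: to show that the small cosets contribute at most about $\delta|\mathcal L|^2$.** For the pairs in $E_{\rm small}$ we have $d_\ell(X)\le\delta|\mathcal L|$. Cauchy–Schwarz, as in the proof of Lemma 3, gives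
$$E_{\rm small}^2\le|\mathcal L|\big(\delta|\mathcal L|E_{\rm small}+T\big),\qquad\text{so}\qquad E_{\rm small}\le\delta|\mathcal L|^2+\sqrt{|\mathcal L|T}.$$
By (4) and (6), $T\le5r^2q^{D-1}|\mathcal L|^2$, so $\sqrt{|\mathcal L|T}=o(|\mathcal L|^2)$ because $|\mathcal L|\sim\kappa q^D$. Hence $E_{\rm small}\le(\delta+o(1))|\mathcal L|^2$.

**Step 3: to show that the large cosets are few and nearly disjoint.** Each $X\in\mathcal L\cap B$, for a large coset $B$ of $W_\ell$, contributes $d_\ell(X)\le|\mathcal L\cap B|$, so $E_{\rm large}\le\sum_{B\text{ large}}|\mathcal L\cap B|^2$. Two distinct cosets have at most $q^{D'}$ common elements: cosets of the same $W_\ell$ are disjoint, and for different $\ell$ this is Lemma 1(a). Since the size of a union is at least the sum of the sizes minus the sum of the pairwise intersections, any $N\le\lceil2/\delta\rceil$ distinct large cosets $B_1,\dots,B_N$ satisfy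
$$\sum_{i\le N}|\mathcal L\cap B_i|\le|\mathcal L|+N^2q^{D'}=(1+o(1))|\mathcal L|.$$
For $N=\lceil2/\delta\rceil$ the left side would be at least $N\delta|\mathcal L|\ge2|\mathcal L|$, impossible for large $q$. So for large $q$ there are fewer than $\lceil2/\delta\rceil$ large cosets, and the inequality holds for all of them together.

**Step 4: to maximize the sum of squares.** Let $y_i=|\mathcal L\cap B_i|/q^D\in[0,1]$ over all large cosets. By Step 3, $\sum y_i\le\kappa+o(1)$. We claim that $0\le y_i\le1$ and $\sum y_i\le s$ imply $\sum y_i^2\le H(s)$. If two of the $y_i$ lie strictly between $0$ and $1$, move mass from the smaller to the larger until one of them reaches $0$ or $1$; this keeps the sum and increases the sum of squares. After finitely many moves at most one $y_i$ is strictly between $0$ and $1$, and then the sum of squares is $H\big(\sum y_i\big)\le H(s)$. As $H$ is continuous, $E_{\rm large}\le(H(\kappa)+o(1))q^{2D}$.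

**Step 5: to conclude.** By Lemma 4, $M=o(|\mathcal L|^2)$, and $|\mathcal L|^2\sim\kappa^2q^{2D}$. Inserting $E=E_{\rm small}+E_{\rm large}$ into (8), the ratio is at most
$$1+\frac{H(\kappa)}{\kappa^2}+\delta+o(1).$$
So the limit superior of the maximal ratio is at most $1+H(\kappa)/\kappa^2+\delta$. Let $\delta\to0$; with Step 1 this proves Theorem 2(b). $\square$
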